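
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}

\title{Positive definite Ulrich sheaves and commuting symmetric matrices on hyperbolic varieties}


\begin{abstract}
A real projective variety $X\subseteq\mathbb P^d$ of dimension $k$ is hyperbolic with respect to a real linear space $E$ of dimension $d-k-1$ if $X\cap E=\emptyset$ and all points of $X$ lying over real points under the projection $X\to\mathbb P^k$ from $E$ are real. We prove that every smooth hyperbolic variety $X$ can be completed by a variety $Y$ of the same dimension, hyperbolic with respect to the same $E$, such that $X\cup Y$ carries an Ulrich sheaf with a positive definite symmetric form. This answers a question of Kummer and Shamovich. Equivalently, $X$ is contained in the joint spectrum of a tuple of commuting real symmetric matrices of linear forms. Smoothness is needed only at real points, and for curves not at all.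
\end{abstract}

\section{The question and the results}

\subsection{Hyperbolic varieties}

All varieties are defined over $\mathbb R$. A \emph{variety} in $\mathbb P^d$ is a nonempty reduced closed subscheme, not necessarily irreducible; unions carry the reduced structure. By a \emph{point} of a variety we mean a complex point, and it is \emph{real} if it is fixed by complex conjugation. The set of real points of $Z$ is $Z(\mathbb R)$.

Let $X\subseteq\mathbb P^d$ be a variety all of whose irreducible components have dimension $k$, and let $E\subseteq\mathbb P^d$ be a real linear subspace of dimension $d-k-1$ with $X\cap E=\emptyset$. Then $X$ is \emph{hyperbolic with respect to $E$} if for every real linear subspace $U\supseteq E$ of dimension $d-k$ all points of $U\cap X$ are real. The subspaces $U$ correspond to the real points of $\mathbb P^k$, and the sets $U\cap X$ are the fibers over these points of the linear projection $f\colon X\to\mathbb P^k$ from $E$, which is a finite morphism. So $X$ is hyperbolic if and only if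
\[
f^{-1}(\mathbb P^k(\mathbb R))\subseteq X(\mathbb R).
\]

Put $c=d-k$ and fix real coordinates $x_0,\dots,x_k,y_1,\dots,y_c$ with $E=\{x_0=\dots=x_k=0\}$, so that the projection is $(x:y)\mapsto x$. Let $S=\mathbb R[x_0,\dots,x_k]$ and $|x|^2=\sum_j x_j^2\in S_2$.

For $c=1$ a hyperbolic variety is a hypersurface $\{p(x,y)=0\}$, with $p$ monic in $y$ up to a constant, such that $p(x,\cdot)$ has only real zeros for every real $x$. A simple certificate for this property is that $y$ is an eigenvalue of a real symmetric matrix depending linearly on $x$: if $p$ divides $\det(yI-M(x))$ with $M$ a symmetric matrix of linear forms, then $\{p=0\}$ is hyperbolic. Conversely, one can ask for such a matrix for a given $p$. The zeros of the cofactor $\det(yI-M(x))/p$ are what the variety $Y$ below accounts for. In higher codimension the natural substitute for $M$ is a tuple of \emph{commuting} symmetric matrices $M_1(x),\dots,M_c(x)$, whose joint eigenvalues $(y_1,\dots,y_c)$ over all $x$ sweep out a hyperbolic variety. The following notions express the same thing without coordinates.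

\subsection{Ulrich sheaves with a form}

For a finite morphism $f\colon Z\to\mathbb P^k$ and a coherent sheaf $\mathcal G$ on $\mathbb P^k$, let $f^!\mathcal G$ be the coherent sheaf on $Z$ that corresponds to the $f_*\mathcal O_Z$-module $\mathcal Hom_{\mathcal O_{\mathbb P^k}}(f_*\mathcal O_Z,\mathcal G)$. Then $f^!$ is right adjoint to $f_*$, and for every coherent $\mathcal F$ on $Z$ there is a natural isomorphism
\begin{equation}\label{eq:duality}
f_*\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O_{\mathbb P^k})\cong\mathcal Hom_{\mathcal O_{\mathbb P^k}}(f_*\mathcal F,\mathcal O_{\mathbb P^k}).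
\end{equation}

Let $Z\subseteq\mathbb P^d$ be a variety of dimension $k$ with $Z\cap E=\emptyset$, and let $f\colon Z\to\mathbb P^k$ be the projection from $E$. A coherent sheaf $\mathcal F$ on $Z$ is \emph{Ulrich} if $f_*\mathcal F\cong\mathcal O_{\mathbb P^k}^N$ for some $N$. An \emph{$f^!\mathcal O_{\mathbb P^k}$-valued bilinear form} on $\mathcal F$ is a morphism of $\mathcal O_Z$-modules
\[
\varphi\colon\mathcal F\to\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O_{\mathbb P^k}).
\]
Applying $f_*$ and \eqref{eq:duality} we obtain an $\mathcal O_{\mathbb P^k}$-valued bilinear form on $f_*\mathcal F\cong\mathcal O_{\mathbb P^k}^N$; it is given by a real $N\times N$ matrix acting on the global sections $\mathbb R^N$ and is called the \emph{corresponding form}. The form $\varphi$ is \emph{nondegenerate} if it is an isomorphism, and \emph{symmetric} if the corresponding form is symmetric.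

Kummer and Shamovich \cite{KS} posed the following question.

\begin{question}
Let $X\subseteq\mathbb P^d$ be a smooth irreducible variety of dimension $k$, hyperbolic with respect to $E$. Is there a variety $Y\subseteq\mathbb P^d$ of the same dimension, also hyperbolic with respect to $E$, such that $X\cup Y$ admits an Ulrich sheaf $\mathcal F$, nonzero and with support equal to $X\cup Y$, together with a nondegenerate symmetric $f^!\mathcal O_{\mathbb P^k}$-valued bilinear form $\varphi$ whose corresponding form on $\mathcal O_{\mathbb P^k}^N$ is positive definite? Here $f\colon X\cup Y\to\mathbb P^k$ is the projection from $E$.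
\end{question}

For smooth hyperbolic hypersurfaces such a sheaf is known to exist on $X\cup Y$ for a suitable hypersurface $Y$; we do not use this. We call a variety $X$ hyperbolic with respect to $E$ \emph{good} if there are $Y$, $\mathcal F$ and $\varphi$ as in the Question.

\subsection{Results}

\begin{theorem}\label{thm:main}
Every smooth variety that is hyperbolic with respect to $E$ is good. In particular the answer to the Question is yes.
\end{theorem}

Irreducibility is not needed. Smoothness enters through a single local statement at real points, and it can be tested on a finite cover: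

\begin{theorem}\label{thm:cover}
Let $X$ be hyperbolic with respect to $E$, with projection $f\colon X\to\mathbb P^k$. Suppose there are a reduced projective real variety $\tilde X$ of pure dimension $k$ and a finite surjective morphism $\nu\colon\tilde X\to X$ such that, with $g=f\circ\nu$,
\begin{enumerate}
\item[(i)] $g^{-1}(\mathbb P^k(\mathbb R))\subseteq\tilde X(\mathbb R)$;
\item[(ii)] $\tilde X$ is smooth at each of its real points.
\end{enumerate}
Then $X$ is good.
\end{theorem}

Theorem \ref{thm:main} is the case $\nu=\mathrm{id}$, and a reader interested only in it may read $\tilde X=X$, $g=f$ throughout.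

\begin{corollary}\label{cor:normalization}
A hyperbolic variety $X$ is good if its normalization is smooth at all its real points. In particular $X$ is good if it is smooth at its real points (nonreal singularities are allowed), and every hyperbolic curve is good.
\end{corollary}

Our third theorem says, for arbitrary hyperbolic $X$, what goodness means in terms of matrices. It separates the $c$ coordinates: the matrices for different $i$ need not commute, nor have the same size.

\begin{theorem}\label{thm:criterion}
Let $c\ge1$ and let $X$ be hyperbolic with respect to $E$. Then $X$ is good if and only if for each $i=1,\dots,c$ there is a real symmetric matrix $M_i(x)$ of linear forms in $x$ such that $\det(y_iI-M_i(x))$ vanishes on $X$.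
\end{theorem}

Thus $X$ is good exactly when each of its images under $(x:y)\mapsto(x:y_i)$ lies on a hypersurface $\det(y_iI-M_i(x))=0$. These images may be singular even if $X$ is smooth, so one cannot simply treat one image at a time with results on smooth hypersurfaces. Instead we construct all $M_i$ from one object attached to $\tilde X$: a vector $v$ of sections that is an eigenvector of every $M_i$, with eigenvalue $y_i$.

Theorem \ref{thm:criterion} is proved in Section \ref{sec:dictionary}. Section \ref{sec:quadric} explains the choice of $v$ and carries it out for a quadric. The proof of Theorem \ref{thm:cover} occupies Sections \ref{sec:fibers}--\ref{sec:end}, and the corollary is proved at the end.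

\section{Matrices and sheaves}\label{sec:dictionary}

\begin{proposition}\label{prop:commuting}
Let $M_1(x),\dots,M_c(x)$ be pairwise commuting real symmetric $N\times N$ matrices of linear forms in $x$, with $N>0$. Let $R=\mathbb R[x,y]$ act on $S^N$ with $y_i$ acting as $M_i$, and let
\[
\mathfrak a=\{G\in R: G(x,M_1(x),\dots,M_c(x))=0\}
\]
be the annihilator of $S^N$, a proper homogeneous ideal. The subscheme $Z=V(\mathfrak a)\subseteq\mathbb P^d$ is reduced, of pure dimension $k$ and hyperbolic with respect to $E$. The sheaf $\mathcal F$ on $Z$ associated with the graded $R/\mathfrak a$-module $S^N$ is Ulrich with support $Z$, and it carries a nondegenerate symmetric $f^!\mathcal O_{\mathbb P^k}$-valued form whose corresponding form on $\mathcal O_{\mathbb P^k}^N$ is the identity matrix.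
\end{proposition}

\begin{proof}
\emph{Real fibers.} By Cayley--Hamilton $\det(y_iI-M_i(x))\in\mathfrak a$. At $x=0$ this polynomial is $y_i^N$, so $Z\cap E=\emptyset$. If $(x:y)\in Z$ with $x$ real, then $y_i$ is an eigenvalue of the real symmetric matrix $M_i(x)$, so $y_i$ is real.

\emph{Reducedness.} Let $G$ be homogeneous with $G^j\in\mathfrak a$. For every real $x$ the matrix $G(x,M_1(x),\dots,M_c(x))$ is a polynomial in commuting real symmetric matrices, hence real symmetric, and it is nilpotent. So it is $0$ for every real $x$, and $G\in\mathfrak a$. As $\mathfrak a$ is homogeneous, it is radical.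

\emph{Dimension.} By Cayley--Hamilton $R/\mathfrak a$ is a finite $S$-module, and it is torsion-free because it embeds into $\operatorname{Mat}_N(S)$. A minimal prime $\mathfrak p$ of $\mathfrak a$ consists of zero divisors modulo $\mathfrak a$, so $\mathfrak p\cap S=0$. Hence $R/\mathfrak p$ is a finite extension of $S$ and has dimension $k+1$. So every component of $Z$ has dimension $k$.

\emph{The sheaf.} Since $Z\cap E=\emptyset$, the open sets $\{x_j\ne0\}$ cover $Z$. Hence $f_*\mathcal F$ is the sheaf on $\mathbb P^k$ associated with the graded $S$-module $S^N$, namely $\mathcal O_{\mathbb P^k}^N$. The support of $\mathcal F$ is $V(\mathfrak a)=Z$, because $\mathfrak a$ is the annihilator of the finitely generated module $S^N$.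

\emph{The form.} The standard bilinear form is an isomorphism $\psi\colon f_*\mathcal F\to\mathcal Hom(f_*\mathcal F,\mathcal O_{\mathbb P^k})$ of $\mathcal O_{\mathbb P^k}$-modules. The algebra $f_*\mathcal O_Z$ acts on the target by $(b\lambda)(w)=\lambda(bw)$, and \eqref{eq:duality} is compatible with this action by naturality. Over $\{x_j\neq0\}$ the algebra is generated by the $y_i/x_j$, which act by the symmetric matrices $M_i/x_j$; so $\psi(bu)(w)=\langle bu,w\rangle=\langle u,bw\rangle=(b\,\psi(u))(w)$, and $\psi$ is $f_*\mathcal O_Z$-linear. As $f$ is affine, $f_*$ is an equivalence between quasi-coherent $\mathcal O_Z$-modules and quasi-coherent $f_*\mathcal O_Z$-modules. Hence $\psi$ comes from a unique isomorphism $\varphi\colon\mathcal F\to\mathcal Hom_{\mathcal O_Z}(\mathcal F,f^!\mathcal O_{\mathbb P^k})$.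
\end{proof}

So $X$ is good as soon as $X\subseteq Z$ for some such $Z$: take $Y=Z$, so that $X\cup Y=Z$. Theorem \ref{thm:criterion} removes the condition that the matrices commute, by letting them act on different tensor factors.

\begin{proof}[Proof of Theorem \ref{thm:criterion}]
Suppose $X$ is good, with $\mathcal F$ on $X\cup Y$ and $f_*\mathcal F\cong\mathcal O_{\mathbb P^k}^N$. Since $X\cup Y$ does not meet $E$, its sheaf $\mathcal O(1)$ is the pullback of $\mathcal O_{\mathbb P^k}(1)$. So multiplication by the section $y_i$ induces a map $\mathcal O_{\mathbb P^k}^N\to\mathcal O_{\mathbb P^k}(1)^N$, that is, a matrix $M_i$ of linear forms. Let $P$ be the positive definite matrix of the corresponding form. Since $\varphi$ is linear over $\mathcal O_{X\cup Y}$, we have $\langle bu,w\rangle=\langle u,bw\rangle$ for local sections $b$ of $f_*\mathcal O_{X\cup Y}$; with $b=y_i/x_j$ this gives $M_i^TP=PM_i$. Write $P=H^TH$ with $H$ real and invertible. Then $HM_iH^{-1}$ is symmetric, and we replace $M_i$ by it; this does not change $\det(y_iI-M_i)$. By Cayley--Hamilton $\det(y_iI-M_i(x))$ annihilates $\mathcal F$, hence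 vanishes on $\operatorname{supp}\mathcal F\supseteq X$.

Conversely, let symmetric matrices $M_i$ of sizes $N_i$ be given with $\det(y_iI-M_i(x))=0$ on $X$. Then $N_i>0$, since $X\neq\emptyset$. On $\mathbb R^{N_1}\otimes\dots\otimes\mathbb R^{N_c}$ put
\[
\widehat M_i(x)=I\otimes\dots\otimes M_i(x)\otimes\dots\otimes I\qquad(i\text{-th factor}).
\]
These are pairwise commuting symmetric matrices of linear forms. Let $\mathfrak a$ and $Z$ be as in Proposition \ref{prop:commuting} for them. We claim that $X\subseteq Z$. Let $G\in\mathfrak a$ be homogeneous and let $(x:y)\in X$ be a complex point. For each $i$ there is a nonzero $e_i\in\mathbb C^{N_i}$ with $M_i(x)e_i=y_ie_i$. Then $e=e_1\otimes\dots\otimes e_c$ is nonzero, $\widehat M_i(x)e=y_ie$ for all $i$, and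
\[
0=G(x,\widehat M_1(x),\dots,\widehat M_c(x))\,e=G(x,y)\,e .
\]
So $G(x,y)=0$. Since $X$ is reduced, $X\subseteq Z$, and $Y=Z$ shows that $X$ is good.
\end{proof}

\begin{remark}\label{rem:no-common}
If $c\ge1$ and $X$ is good, one can choose $Y$ without components in common with $X$. By the proof, $X\subseteq Z$ with $Z$ as in Proposition \ref{prop:commuting} for some commuting $\widehat M_i$. Choose linear forms $\lambda_1(x),\dots,\lambda_c(x)$ such that the $k$-plane $\{y=\lambda(x)\}$ is not one of the finitely many components of $X$, and replace $\widehat M_i$ by the block sum $\widehat M_i\oplus(\lambda_i)$. The new $Z$ is the union of the old one and this $k$-plane. Let $Y$ be the union of the components of the new $Z$ that are not contained in $X$. It is nonempty, of pure dimension $k$ and hyperbolic with respect to $E$, and $X\cup Y=Z$.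
\end{remark}

\section{The idea on a quadric}\label{sec:quadric}

By Theorem \ref{thm:criterion} we look, for each $i$, for a symmetric matrix $M_i$ of linear forms with eigenvalue $y_i$ at the points of $X$. It is natural to prescribe the eigenvector as well, and to take the same one for all $i$: a vector $v=(v_a)$ of forms of one degree on $X$ with $M_iv=y_iv$.

What can $v$ be? Let $x$ be real and let $p\neq q$ be points of $X$ over $x$. Then $y_i(p)\ne y_i(q)$ for some $i$. The vectors $v(p)$ and $v(q)$ satisfy the eigenvector equation of the symmetric matrix $M_i(x)$ for these two different values, so they are orthogonal: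
\[
\sum_a v_a(p)v_a(q)=0 .
\]
Let $A$ be the homogeneous coordinate ring of $X$, or a slight enlargement of it. The left side is the value at $(p,q)$ of the element $\sum_av_a\otimes v_a$ of $A\otimes_SA$, which lives on $X\times_{\mathbb P^k}X$. So this element should vanish away from the diagonal, while on the diagonal it is $\sum_av_a(p)^2$, which should be positive. The strategy is to construct such an element first, then $v$ from it, and then the matrices.

\medskip
\noindent\textbf{Example.} Let $k\ge1$ and let $X\subseteq\mathbb P^{k+1}$ be the quadric $y^2=|x|^2$, which is hyperbolic with respect to the point $x=0$. Here $A=S[y]/(y^2-|x|^2)$ and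
\[
A\otimes_SA=S[y,z]/(y^2-|x|^2,\;z^2-|x|^2),
\]
where $y$ stands for $y\otimes1$ and $z$ for $1\otimes y$. Since $(y-z)(y+z)=0$, the element $y+z$ vanishes away from the diagonal. On the diagonal it equals $2y$, which is negative at one of the two points over each real $x\neq0$. The same problem occurs for a hypersurface $p(x,y)=0$ of any degree at least $2$ in $y$: the obvious element is the divided difference $(p(y)-p(z))/(y-z)$, and its diagonal value $\partial p/\partial y$ has alternating signs at consecutive simple zeros. We correct the sign by multiplying with $y$: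
\[
B=y(y+z)=|x|^2+yz=x_0\otimes x_0+\dots+x_k\otimes x_k+y\otimes y .
\]
Now $B=0$ off the diagonal, $B=2|x|^2>0$ on it, and $B=\sum_av_a\otimes v_a$ where $v=(x_0,\dots,x_k,y)$ is a basis of the space $A_1$ of linear forms. Write $yv$ in terms of $v$ with linear coefficients, using $y\cdot x_j=x_j\cdot y$ and $y\cdot y=\sum_jx_j\cdot x_j$:
\[
yv=Mv,\qquad
M=\begin{pmatrix}0&\cdots&0&x_0\\ \vdots&&\vdots&\vdots\\ 0&\cdots&0&x_k\\ x_0&\cdots&x_k&0\end{pmatrix},
\qquad \det(yI-M)=y^{k}(y^2-|x|^2).
\]
The matrix is symmetric, and the quadric is completed by the hyperplane $Y=\{y=0\}$. For $k=2$ no matrix of size $2=\deg X$ can do: a symmetric $2\times2$ matrix with characteristic polynomial $y^2-|x|^2$ has trace zero, so $|x|^2=\ell_1^2+\ell_2^2$ with linear forms $\ell_1,\ell_2$, which have a common zero in $\mathbb R^3\setminus0$.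

\medskip
Three things were easy here, and each is a step of the general proof.
\begin{enumerate}
\item There is an element $B$ that vanishes off the diagonal and is positive on it. In general this uses that the fibers over real points are real and reduced (Sections \ref{sec:fibers} and \ref{sec:B}).
\item $B$ is a sum $\sum v_a\otimes v_a$ over a \emph{basis} of a graded piece of $A$, with constant coefficients. In general $B$ is only positive on each fiber, and we have to multiply it by a power of $|x|^2$ (Section \ref{sec:squares}).
\item The matrix $M$ was symmetric at once. In general the $v_a$ satisfy linear relations over $S$, so $M$ is not unique. In the example one could add multiples of $(x_1,-x_0,0,\dots,0)$ to its rows and destroy the symmetry. We must choose $M$ well (Section \ref{sec:symmetry}).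
\end{enumerate}

\section{Fibers over real points}\label{sec:fibers}

\noindent\textbf{Trivial cases.} If $c=0$, then $X=\mathbb P^k$, and $Y=X$, $\mathcal F=\mathcal O$ with the standard form shows that $X$ is good. If $c\ge1$ and $k=0$, then $X$ consists of real points $(1:y^{(1)}),\dots,(1:y^{(r)})$. The matrices $M_i=x_0\operatorname{diag}(y^{(1)}_i,\dots,y^{(r)}_i)$ satisfy the condition of Theorem \ref{thm:criterion}, so $X$ is good. From now on, up to and including the proof of Theorem \ref{thm:cover} in Section \ref{sec:end}, $k\ge1$ and $c\ge1$, and $X,\tilde X,\nu,g$ are as in that theorem.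

\medskip
A map like $z\mapsto z^e$ with $e\ge2$ either has nonreal points over real ones or, for $e=2$, already has them over negative numbers. So condition (i) forbids ramification at real points, provided that there are local coordinates; this is where smoothness is used.

\begin{lemma}\label{lem:etale}
The morphism $g$ is \'etale at every real point of $\tilde X$.
\end{lemma}

\begin{proof}
Let $p\in\tilde X(\mathbb R)$. By (ii) there is a real regular system of parameters $t_1,\dots,t_k$ at $p$, which we use as local holomorphic coordinates compatible with conjugation. Suppose $dg_p$ is not surjective. Its image is a proper subspace defined over $\mathbb R$. So there are real affine coordinates $s_1,\dots,s_k$ on $\mathbb P^k$ near $g(p)$, vanishing at $g(p)$, with $s_1\circ g\in\mathfrak m_p^2$.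

The germ at $p$ of $\{s_2\circ g=\dots=s_k\circ g=0\}$ is given by $k-1$ equations, so it has dimension at least $1$; it has dimension $1$ because its intersection with $\{s_1\circ g=0\}$ is $\{p\}$, $g$ being finite. Choose an irreducible branch and an injective holomorphic parametrization $\gamma$ of it, with $\gamma(0)=p$. The function $s_1\circ g\circ\gamma$ is not constant, again because $g$ is finite, and it vanishes at $0$ to some order $e\ge2$ because $s_1\circ g\in\mathfrak m_p^2$. Choose the parameter $z$ of $\gamma$ so that $s_1(g(\gamma(z)))=z^e$.

If $z^e$ is real, then $g(\gamma(z))$, with coordinates $(z^e,0,\dots,0)$, is real, so $\gamma(z)$ is real by (i). Write $t_j(\gamma(z))=\sum_na_nz^n$. Reality for small $z>0$ gives $a_n\in\mathbb R$ for all $n$. Reality for $z=e^{\pi\sqrt{-1}/e}\rho$ with small $\rho>0$ gives $a_ne^{\pi\sqrt{-1}\,n/e}\in\mathbb R$ for all $n$. So $a_n=0$ unless $e\mid n$. This holds for every $j$, so $\gamma(z)=\gamma(e^{2\pi\sqrt{-1}/e}z)$, contradicting injectivity. Hence $dg_p$ is surjective. Since $\tilde X$ is smooth of dimension $k$ at $p$, $dg_p$ is bijective and $g$ is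 \'etale at $p$.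
\end{proof}

\subsection*{The algebra $A$ and its fibers}

Let $L=\nu^*\mathcal O_X(1)=g^*\mathcal O_{\mathbb P^k}(1)$ and
\[
A=\bigoplus_{n\ge0}H^0(\tilde X,L^n)=\bigoplus_{n\ge0}H^0(\mathbb P^k,(g_*\mathcal O_{\tilde X})(n)).
\]
This is a graded $S$-algebra whose associated sheaf on $\mathbb P^k$ is $g_*\mathcal O_{\tilde X}$, and the coordinates pull back to elements $x_j,y_i\in A_1$.

\emph{$A$ is a finitely generated $S$-module.} Since $\tilde X$ is reduced of pure dimension $k$ and $g$ is finite, each component of $\tilde X$ maps onto $\mathbb P^k$. So $\mathcal G=g_*\mathcal O_{\tilde X}$ is torsion-free and embeds into its double dual $\mathcal G^{\vee\vee}$. Dualizing a surjection $\mathcal O(-r)^s\to\mathcal G^\vee$ embeds $\mathcal G^{\vee\vee}$ into $\mathcal O(r)^s$. So $A$ is a submodule of the nonnegative part of $S(r)^s$, which is finitely generated.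

For $\hat x\in\mathbb R^{k+1}\setminus0$ let $x\in\mathbb P^k(\mathbb R)$ be its class, $\Gamma_x=g^{-1}(x)$, and let $\mathbb R_{\hat x}$ be $\mathbb R$ with the $S$-module structure given by evaluation at $\hat x$. By (i) all points of $\Gamma_x$ are real. By Lemma \ref{lem:etale} and finiteness, $g$ is finite \'etale over a Zariski neighborhood of $x$. Choose $j$ with $\hat x_j\ne0$. Since $A_{x_j}=A_{(x_j)}[x_j^{\pm1}]$ and $S_{x_j}=S_{(x_j)}[x_j^{\pm1}]$, where the index $(x_j)$ denotes the degree $0$ part of the localization, we get
\begin{equation}\label{eq:fiber}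
A\otimes_S\mathbb R_{\hat x}\cong(g_*\mathcal O_{\tilde X})\otimes\kappa(x)\cong\mathbb R^{\Gamma_x}.
\end{equation}
We write $\alpha(p)$ for the value of $\alpha\in A$ at $p\in\Gamma_x$; it depends on the choice of $\hat x$. Evaluation $A\to\mathbb R^{\Gamma_x}$ is a \emph{surjective} ring homomorphism. Let $T=A\otimes_SA$, a graded ring, finitely generated as an $S$-module and hence noetherian. By \eqref{eq:fiber} we also have a surjective evaluation homomorphism
\[
T\to T\otimes_S\mathbb R_{\hat x}\cong\mathbb R^{\Gamma_x\times\Gamma_x},\qquad\tau\mapsto(\tau(p,q))_{p,q\in\Gamma_x}.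
\]

\section{An element supported on the diagonal}\label{sec:B}

Let $I_\Delta$ be the kernel of the multiplication map $T\to A$. It is generated by the elements $\alpha\otimes1-1\otimes\alpha$, because
$\sum\alpha_i\otimes\alpha_i'=\sum(\alpha_i\otimes1-1\otimes\alpha_i)(1\otimes\alpha'_i)+1\otimes\sum\alpha_i\alpha_i'$. Let
\[
\mathcal D=\operatorname{Ann}_T(I_\Delta)=\{\tau\in T:(\alpha\otimes1)\tau=(1\otimes\alpha)\tau\text{ for all }\alpha\in A\}.
\]
Both ideals are homogeneous and invariant under the swap of the two factors. The elements of $\mathcal D$ vanish off the diagonal at all real $x$. We work with $\mathcal D$ rather than with this pointwise condition because $T$ may have torsion, and the identity $(y_i\otimes1)\tau=(1\otimes y_i)\tau$ in $T$ is what we use in Section \ref{sec:symmetry}.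

\begin{lemma}\label{lem:B}
For all sufficiently large $n$ there is a swap-invariant $B\in\mathcal D_{2n}$ such that for all $\hat x\in\mathbb R^{k+1}\setminus0$ and all $p\neq q$ in $\Gamma_x$
\[
B(p,q)=0\quad\text{and, for all }p\in\Gamma_x,\quad B(p,p)>0 .
\]
\end{lemma}

\begin{proof}
\emph{Off the diagonal.} Let $\tau\in\mathcal D$ and $p\ne q$ in $\Gamma_x$. As $A\to\mathbb R^{\Gamma_x}$ is surjective, there is $\alpha\in A$ with $\alpha(p)\ne\alpha(q)$. From $(\alpha\otimes1-1\otimes\alpha)\tau=0$ we get $(\alpha(p)-\alpha(q))\,\tau(p,q)=0$, so $\tau(p,q)=0$.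

\emph{On the diagonal: for every $\hat x$ there is $\delta\in\mathcal D$ with $\delta(p,p)\ne0$ for all $p\in\Gamma_x$.} Choose $j$ with $\hat x_j\ne0$. The image under $g$ of the points where $g$ is not \'etale is closed, defined over $\mathbb R$, and does not contain $x$. So there is a homogeneous $h\in S$, divisible by $x_j$, with $h(\hat x)\ne0$ and $g$ finite \'etale over $\{h\ne0\}$. Since $x_j$ is invertible in $S_h$, we have $A_h=A_{(h)}[x_j^{\pm1}]$ and $T_h=T_{(h)}[x_j^{\pm1}]$ with $T_{(h)}=A_{(h)}\otimes_{S_{(h)}}A_{(h)}$. For a finite \'etale algebra the kernel of the multiplication map is generated by an idempotent. Write this idempotent of $T_{(h)}$ as $1-\varepsilon$. Then $(I_\Delta)_h=(1-\varepsilon)T_h$ and $\varepsilon(I_\Delta)_h=0$. Write $\varepsilon=\delta_0/h^r$ with $\delta_0\in T$ homogeneous. Since $I_\Delta$ is finitely generated, $\delta=h^s\delta_0$ annihilates $I_\Delta$ for some $s$, so $\delta\in\mathcal D$. Evaluation at $(p,p)$ factors through the multiplication map, which kills $1-\varepsilon$. So $\varepsilon(p,p)=1$ and $\delta(p,p)=h(\hat x)^{r+s}\ne0$.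

\emph{Positivity.} Let $b_1,\dots,b_t$ be homogeneous generators of the ideal $\mathcal D$, of degrees $n_1,\dots,n_t$. By the previous step, for all $\hat x$ and $p\in\Gamma_x$ some $b_i(p,p)$ is nonzero. For $n\ge\max n_i$ put $B_0=\sum_i|x|^{2(n-n_i)}b_i^2\in\mathcal D_{2n}$. Then $B_0(p,p)>0$ and $B_0(p,q)=0$ for $p\neq q$. Let $B$ be the sum of $B_0$ and its swap.
\end{proof}

\begin{remark}\label{rem:lines}
In Lemma \ref{lem:B}, \'etaleness over real points cannot be dropped. Let $X$ be the pair of lines $y^2=x_0^2$ in $\mathbb P^2$, with coordinates $(x_0:x_1:y)$. It is hyperbolic with respect to $(0:0:1)$. Take $\nu=\mathrm{id}$. Then $A=S[y]/(y^2-x_0^2)$, and $I_\Delta$ is generated by $y-z$ in the notation of Section \ref{sec:quadric}. For $\tau=\alpha+\beta y+\gamma z+\delta yz$ with coefficients in $S$,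
\[
(y-z)\tau=(\beta-\gamma)x_0^2+(\alpha-\delta x_0^2)y-(\alpha-\delta x_0^2)z+(\gamma-\beta)yz ,
\]
so $\tau\in\mathcal D$ if and only if $\beta=\gamma$ and $\alpha=\delta x_0^2$. At the singular point, where $x_0=y=0$, every element of $\mathcal D$ is zero on the diagonal. With the normalization, two disjoint lines, the problem disappears.
\end{remark}

\section{Two conditions on degrees}\label{sec:degrees}

The eigenvector $v$ will be a basis of a graded piece $A_r$. For the matrix to have linear entries we need $A_{r+1}=S_1A_r$, and to control its symmetry we need that the $S$-linear relations among the elements of $A_r$ are generated by those with linear coefficients. Both hold for large $r$. Write $A_{\ge r}=\bigoplus_{n\ge r}A_n$. Here and below $\otimes$ without index between real vector spaces, or between $S$ and a real vector space, is over $\mathbb R$.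

Recall that $\operatorname{Tor}_i^S(P,\mathbb R)_j$, with $\mathbb R=S/(x_0,\dots,x_k)$, counts the generators of degree $j$ in the $i$-th term of the minimal graded free resolution of a finitely generated graded $S$-module $P$. Fix $m\ge1$ such that
\[
\operatorname{Tor}_0^S(A,\mathbb R)_j=0\ \text{ for }j>m,\qquad \operatorname{Tor}_1^S(A,\mathbb R)_j=0\ \text{ for }j>m+1 .
\]
So $A$ is generated in degrees at most $m$, with minimal first syzygies in degrees at most $m+1$.

\begin{lemma}\label{lem:degrees}
For every $r\ge m$ the module $A_{\ge r}$ is generated by $A_r$, and its module of first syzygies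
\[
K^{(r)}=\ker\bigl(S\otimes A_r\to A_{\ge r}(r)\bigr)
\]
is generated by $K^{(r)}_1\subseteq S_1\otimes A_r$.
\end{lemma}

\begin{proof}
Let $V=S_1$. By the Koszul complex, for a graded module $P$ the space $\operatorname{Tor}_0(P,\mathbb R)_j$ is the cokernel of $V\otimes P_{j-1}\to P_j$, and $\operatorname{Tor}_1(P,\mathbb R)_j$ is the middle homology of
\[
\Lambda^2V\otimes P_{j-2}\to V\otimes P_{j-1}\to P_j .
\]
For $j\ge r+1$, respectively $j\ge r+2$, only degrees at least $r$ of $P$ occur, so these spaces are the same for $P=A_{\ge r}$ and for $P=A$, and hence vanish. The first vanishing gives generation by $A_r$. The second says that $K^{(r)}$, graded so that $S\otimes A_r$ is generated in degree $0$, has no minimal generators in degrees $\ge2$. Finally $K_0^{(r)}=0$ because $\mathbb R\otimes A_r\to A_r$ is an isomorphism.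
\end{proof}

\section{From positivity on fibers to a sum of squares}\label{sec:squares}

Fix $B$ as in Lemma \ref{lem:B} with $n\ge m+1$, and put $l=n-m\ge1$. Let $W=A_m$ with basis $w_1,\dots,w_N$. We first write $B$ as a quadratic expression in the $w_a$ whose coefficient matrix is positive definite for each $x$, and then make the coefficients constant.

\subsection{A positive definite lift}

An arbitrary coefficient matrix $\beta$ for $B$ is positive definite only on the subspace of $\mathbb R^N$ seen by the fiber $\Gamma_x$. In the complementary directions we may change $\beta$ by syzygies, which do not affect $B$.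

\begin{lemma}\label{lem:lift}
There is a symmetric matrix $q(x)=(q_{ab}(x))$ with entries in $S_{2l}$, positive definite for all $x\in\mathbb R^{k+1}\setminus0$, such that $\sum_{a,b}q_{ab}\,w_a\otimes w_b=B$ in $T$.
\end{lemma}

\begin{proof}
\emph{Some lift.} The space $T_{2n}$ is spanned by elements $s(\alpha\otimes\alpha')$ with $\alpha,\alpha'\in A$ homogeneous of degree at most $m$ and $s\in S$ a monomial of degree
\[
2n-\deg\alpha-\deg\alpha'=(m-\deg\alpha)+(m-\deg\alpha')+2l .
\]
Factor $s=s's''s'''$ into monomials of these three nonnegative degrees. Then $s(\alpha\otimes\alpha')=s'''(s'\alpha\otimes s''\alpha')$ with $s'\alpha,s''\alpha'\in W$. Hence $B=\sum\beta_{ab}\,w_a\otimes w_b$ with $\beta_{ab}\in S_{2l}$. As $B$ is swap-invariant, we may replace $\beta$ by $\frac12(\beta+\beta^T)$ and assume that $\beta$ is symmetric.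

\emph{What the fiber sees.} For $\hat x\in\mathbb R^{k+1}\setminus0$ let $\Pi=\Pi(\hat x)$ be the matrix $(w_a(p))_{p\in\Gamma_x,\,a}$. Then
\begin{equation}\label{eq:Pi}
\Pi\,\beta(\hat x)\,\Pi^T=(B(p,q))_{p,q\in\Gamma_x}
\end{equation}
is diagonal with positive entries. Let $\kappa_1,\dots,\kappa_t$ be a basis of $K^{(m)}_1$, viewed as column vectors in $S_1^N$. Choose $j$ with $\hat x_j\ne0$. A power of $x_j$ kills $A/A_{\ge m}$, so $A_{\ge m}\otimes_S\mathbb R_{\hat x}=A\otimes_S\mathbb R_{\hat x}=\mathbb R^{\Gamma_x}$. Tensoring $K^{(m)}\to S\otimes W\to A_{\ge m}(m)\to0$ with $\mathbb R_{\hat x}$ gives an exact sequence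
\[
K^{(m)}\otimes_S\mathbb R_{\hat x}\to W\xrightarrow{\ \Pi(\hat x)\ }\mathbb R^{\Gamma_x}\to0 .
\]
By Lemma \ref{lem:degrees} the $\kappa_i$ generate $K^{(m)}$, so the vectors $\kappa_i(\hat x)$ span $\ker\Pi(\hat x)$.

\emph{The correction.} Put $\Theta=\sum_i\kappa_i\kappa_i^T$, a symmetric matrix with entries in $S_2$. Its contribution to $T$ is zero, since $\sum_a\kappa_{i,a}w_a=0$ in $A$ gives
\[
\sum_{a,b}\Theta_{ab}\,w_a\otimes w_b=\sum_i\Bigl(\sum_a\kappa_{i,a}w_a\Bigr)\otimes\Bigl(\sum_b\kappa_{i,b}w_b\Bigr)=0 .
\]
At $\hat x$ it is positive semidefinite with kernel $(\ker\Pi(\hat x))^\perp=\operatorname{im}\Pi(\hat x)^T$. Put $q=\beta+C|x|^{2(l-1)}\Theta$ with a constant $C\ge0$. Its entries are in $S_{2l}$, and $\sum q_{ab}\,w_a\otimes w_b=B$.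

\emph{Choice of $C$.} Consider the compact set $\mathcal C$ of pairs $(\hat x,\xi)$ with $|\hat x|=|\xi|=1$ and $\xi^T\beta(\hat x)\xi\le0$. On it $\xi^T\Theta(\hat x)\xi>0$. Otherwise $\xi=\Pi^T\eta$ with $\eta\neq0$, and $\xi^T\beta\xi=\eta^T\Pi\beta\Pi^T\eta>0$ by \eqref{eq:Pi}, a contradiction. So $\xi^T\Theta\xi$ is bounded below on $\mathcal C$ by a positive constant, and for large $C$ we have $\xi^T(\beta+C\Theta)\xi>0$ on $\mathcal C$. For the other pairs of unit vectors this holds because $\xi^T\beta\xi>0$ and $\Theta\ge0$. So $q$ is positive definite on the unit sphere and, being homogeneous of even degree, on $\mathbb R^{k+1}\setminus0$.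
\end{proof}

\subsection{Positive combinations of even powers}

After multiplication with a power of $|x|^2$, the matrix $q$ becomes a positive combination of powers $(u\cdot x)^{2s}$ of linear forms. The two halves $(u\cdot x)^s$ can then be absorbed into the two tensor factors, which leaves constant coefficients. Let $\mathbb S^k\subseteq\mathbb R^{k+1}$ be the unit sphere and $\mu$ its rotation-invariant probability measure.

\begin{lemma}\label{lem:integral}
Let $q(x)$ be a symmetric matrix with entries in $S_{2l}$, positive definite on $\mathbb R^{k+1}\setminus0$. For all large $s\ge l$ there are a constant $c_s>0$ and a continuous map $Q$ from $\mathbb S^k$ to positive definite symmetric matrices with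
\[
|x|^{2(s-l)}q(x)=c_s\int_{\mathbb S^k}(u\cdot x)^{2s}\,Q(u)\,d\mu(u).
\]
\end{lemma}

\begin{proof}
For $h\in C(\mathbb S^k)$ and $x\in\mathbb S^k$ put $\Phi_sh(x)=c_s\int(u\cdot x)^{2s}h(u)\,d\mu(u)$, where $c_s>0$ is chosen such that $\Phi_s1=1$; the integral for $h=1$ does not depend on $x$ by rotation invariance. The plan is to invert $\Phi_s$ on a finite-dimensional space containing the entries of $q$, where it is close to the identity for large $s$.

\emph{A finite-dimensional invariant space.} Let $P\subseteq C(\mathbb S^k)$ be the space of restrictions of forms in $S_{2l}$. It is the direct sum of the spaces of spherical harmonics of degrees $0,2,\dots,2l$, and the harmonics of degree $j$ form the full eigenspace of the spherical Laplacian $\Delta$ with eigenvalue $-j(j+k-1)$. These eigenvalues are distinct, since $k\ge1$. On a function $F(u\cdot x)$ the Laplacian, in $x$ as well as in $u$, acts by $F(t)\mapsto(1-t^2)F''(t)-k\,tF'(t)$. So $\Delta_x(u\cdot x)^{2s}=\Delta_u(u\cdot x)^{2s}$. Since $\Delta$ is self-adjoint, $\Phi_s$ commutes with $\Delta$ on smooth functions and preserves its eigenspaces. Hence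 $\Phi_sP\subseteq P$.

\emph{Convergence.} If $h$ is continuous and even, then $\Phi_sh\to h$ uniformly. Given $\epsilon>0$, choose $\delta\in(0,1)$ with $|h(u)-h(x)|<\epsilon$ whenever $|u\cdot x|\ge1-\delta$; this is possible because then $u$ or $-u$ is close to $x$. So $|\Phi_sh(x)-h(x)|$ is at most $\epsilon$ plus $2\max|h|$ times
\[
c_s\int_{|u\cdot x|<1-\delta}(u\cdot x)^{2s}\,d\mu(u)\le\frac{(1-\delta)^{2s}}{(1-\delta/2)^{2s}\,\mu\{|u\cdot x|>1-\delta/2\}} ,
\]
where we bounded $c_s^{-1}=\int(u\cdot x)^{2s}d\mu(u)$ from below by the integral over $\{|u\cdot x|>1-\delta/2\}$. The right side does not depend on $x$ and tends to $0$.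

\emph{Conclusion.} Since $\dim P<\infty$ and $P$ consists of even functions, $\Phi_s|_P\to\mathrm{id}$ in norm. For large $s$ the map $\Phi_s|_P$ is invertible, and $Q=(\Phi_s|_P)^{-1}(q|_{\mathbb S^k})$, taken entrywise, is symmetric and uniformly close to $q$ on $\mathbb S^k$, hence positive definite there. The identity $q=\Phi_sQ$ on $\mathbb S^k$ is the assertion for $|x|=1$. Both sides of the assertion are homogeneous of degree $2s$, so it holds for all $x$.
\end{proof}

\begin{lemma}\label{lem:basis}
For some $r\ge m$ there is a basis $v_1,\dots,v_{N'}$ of $U=A_r$ with $\sum_av_a\otimes v_a\in\mathcal D$.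
\end{lemma}

\begin{proof}
We use that a symmetric tensor in $V\otimes V$, for a finite-dimensional real vector space $V$, is a symmetric bilinear form on $V^*$. It is positive definite if and only if it equals $\sum v_a\otimes v_a$ for a basis $(v_a)$ of $V$, namely the basis dual to an orthonormal basis of $V^*$.

Take $q$ from Lemma \ref{lem:lift}, then $s$ and $Q$ from Lemma \ref{lem:integral}, and put $r=m+s$. Consider the symmetric tensor
\[
\mathcal P=c_s\int_{\mathbb S^k}\sum_{a,b}Q(u)_{ab}\,\bigl((u\cdot x)^s\otimes w_a\bigr)\otimes\bigl((u\cdot x)^s\otimes w_b\bigr)\,d\mu(u)\in(S_s\otimes W)^{\otimes2}.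
\]
For $\xi\in(S_s\otimes W)^*$ put $\xi_u=\bigl(\xi((u\cdot x)^s\otimes w_a)\bigr)_a\in\mathbb R^N$. Then $\mathcal P(\xi,\xi)=c_s\int\xi_u^TQ(u)\xi_u\,d\mu(u)\ge0$. If this is $0$, then by continuity $\xi_u=0$ for all $u\in\mathbb S^k$. The powers $(u\cdot x)^s$ with $u\in\mathbb S^k$ span $S_s$: for a linear functional $\ell$ on $S_s$ that kills them all, $\ell((u\cdot x)^s)$ is by the multinomial formula a form in $u$ with coefficients $\frac{s!}{\iota!}\ell(x^\iota)$, and it vanishes on $\mathbb S^k$, hence identically, so $\ell=0$. Therefore $\xi=0$, and $\mathcal P$ is positive definite.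

By Lemma \ref{lem:degrees} the multiplication map $S_s\otimes W\to A_{m+s}=U$ is surjective. Its dual is injective, so the image of $\mathcal P$ in $U\otimes U$ is again positive definite. Hence it equals $\sum_av_a\otimes v_a$ for a basis $(v_a)$ of $U$. In $T$ powers of $u\cdot x$ move across the tensor sign, and the element becomes
\[
c_s\int_{\mathbb S^k}(u\cdot x)^{2s}\sum_{a,b}Q(u)_{ab}\,w_a\otimes w_b\,d\mu(u)=|x|^{2(s-l)}\sum_{a,b}q_{ab}\,w_a\otimes w_b=|x|^{2(s-l)}B\in\mathcal D.\qedhere
\]
\end{proof}

\section{Symmetric matrices}\label{sec:symmetry}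

Fix $r$, $U=A_r$ and $v=(v_1,\dots,v_{N'})$ as in Lemma \ref{lem:basis}. Since $A_{r+1}=S_1A_r$ by Lemma \ref{lem:degrees}, we can write $y_iv=M^0v$ with a matrix $M^0$ of linear forms. The relation $(y_i\otimes1-1\otimes y_i)\sum v_a\otimes v_a=0$ says that $M^0-(M^0)^T$ gives zero in $T$. We want to conclude that it vanishes up to syzygies of $v$. For this the relation must be read in $A_{\ge r}\otimes_SA_{\ge r}$, which is presented by these syzygies, rather than in $T=A\otimes_SA$. In the degree that matters this is possible:

\begin{lemma}\label{lem:inject}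
The map $(A_{\ge r}\otimes_SA_{\ge r})_{2r+1}\to(A\otimes_SA)_{2r+1}$ is injective.
\end{lemma}

\begin{proof}
The module $\bar A=A/A_{\ge r}$ lives in degrees at most $r-1$. We factor the map through $A_{\ge r}\otimes_SA$.

The kernel of $A_{\ge r}\otimes_SA_{\ge r}\to A_{\ge r}\otimes_SA$ is a quotient of $\operatorname{Tor}_1^S(A_{\ge r},\bar A)$. This is a subquotient of $F_1\otimes_S\bar A$, where $F_1$ is the first syzygy term of the minimal free resolution of $A_{\ge r}$. By Lemma \ref{lem:degrees} $F_1$ is a sum of copies of $S(-r-1)$, so $F_1\otimes_S\bar A$ is a sum of copies of $\bar A(-r-1)$ and lives in degrees at most $2r$.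

The kernel of $A_{\ge r}\otimes_SA\to A\otimes_SA$ is a quotient of $\operatorname{Tor}_1^S(\bar A,A)$, a subquotient of $\bar A\otimes_SF_1'$, where $F_1'$ is the first syzygy term for $A$. It is generated in degrees at most $m+1\le r+1$. So this kernel, too, lives in degrees at most $2r$.
\end{proof}

\begin{lemma}\label{lem:symmetric}
For each $i=1,\dots,c$ there is a symmetric matrix $M_i(x)$ of real linear forms with $M_i(x)\,v=y_i\,v$ in $(A_{r+1})^{N'}$.
\end{lemma}

\begin{proof}
Let $y_iv_a=\sum_bM^0_{ab}v_b$ with $M^0_{ab}\in S_1$. Since $\sum_av_a\otimes v_a\in\mathcal D$, we have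
\[
\sum_a\bigl(y_iv_a\otimes v_a-v_a\otimes y_iv_a\bigr)=0
\]
in $T_{2r+1}$, and by Lemma \ref{lem:inject} also in $A_{\ge r}\otimes_SA_{\ge r}$. Inserting $M^0$ and renaming indices in the second sum, we see that
\[
t=\sum_{a,b}(M^0_{ab}-M^0_{ba})\,v_b\otimes v_a\in S_1\otimes U\otimes U
\]
maps to $0$ in $A_{\ge r}\otimes_SA_{\ge r}$.

Let $K=K^{(r)}$. The kernel of $S\otimes U\otimes U=(S\otimes U)\otimes_S(S\otimes U)\to A_{\ge r}\otimes_SA_{\ge r}$ is $K\otimes U+U\otimes K$. So $t=t'+t''$ with $t'\in K_1\otimes U$ and $t''\in U\otimes K_1$, inside $S_1\otimes U\otimes U$. Let $\sigma$ be the swap of the two factors $U$. Then $t^\sigma=-t$, and therefore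
\[
t=\tfrac12(t-t^\sigma)=\gamma-\gamma^\sigma\qquad\text{with}\qquad\gamma=\tfrac12\bigl(t'-(t'')^\sigma\bigr)\in K_1\otimes U .
\]
Write $\gamma=\sum_{a,b}C_{ab}\,v_b\otimes v_a$ with $C_{ab}\in S_1$. That $\gamma$ lies in $K_1\otimes U$ means $\sum_bC_{ab}v_b=0$ in $A$ for each $a$, i.e.\ $Cv=0$. Comparing coefficients in $t=\gamma-\gamma^\sigma$, which is allowed because $v$ is a basis of $U$, we get $M^0-(M^0)^T=C-C^T$. So $M_i=M^0-C$ is symmetric, and $M_iv=M^0v=y_iv$.
\end{proof}

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem \ref{thm:cover}]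
The cases $c=0$ and $k=0$ were treated in Section \ref{sec:fibers}. For $k,c\ge1$ let $M_i$ be the matrices of Lemma \ref{lem:symmetric}. Over the commutative ring $A$ we have $(y_iI-M_i(x))v=0$; multiplying by the adjugate matrix gives
\[
\det(y_iI-M_i(x))\cdot v_a=0\quad\text{in }A,\quad\text{for all }a .
\]
Since $x_j^r\in A_r$ is a real linear combination of the $v_a$, also $\det(y_iI-M_i(x))\,x_j^r=0$ for $j=0,\dots,k$. The sections $x_j$ of $L$ have no common zero on $\tilde X$, so $\det(y_iI-M_i(x))$ is zero as a section of a power of $L$ on $\tilde X$. As $\nu$ is surjective and $X$ is reduced, $\det(y_iI-M_i(x))$ vanishes on $X$. This holds for $i=1,\dots,c$, and $X$ is good by Theorem \ref{thm:criterion}.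
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $X$ be smooth and hyperbolic, and let $\nu=\mathrm{id}$. Condition (i) of Theorem \ref{thm:cover} is hyperbolicity, and (ii) follows from smoothness.
\end{proof}

For $k,c\ge1$ the positive form obtained in this way is, by Proposition \ref{prop:commuting}, the identity matrix on $\mathcal O_{\mathbb P^k}^{N}$ with $N=(\dim A_r)^c$.

\begin{proof}[Proof of Corollary \ref{cor:normalization}]
If $X$ is smooth at its real points, then $\nu=\mathrm{id}$ satisfies (i) and (ii), and $X$ is good.

Now let $\nu\colon\tilde X\to X$ be the normalization. It is finite and surjective, and $\tilde X$ is reduced of pure dimension $k$. Assume that $\tilde X$ is smooth at its real points, which is (ii); it holds automatically if $k=1$, because normal curves are smooth. We have to check (i). Suppose there is a nonreal point $p\in\tilde X$ with $x=g(p)$ real. Choose a neighborhood $\mathcal U$ of $p$ in the Euclidean topology that is disjoint from its complex conjugate $\overline{\mathcal U}$. A finite holomorphic map from a complex space of pure dimension $k$ to a complex manifold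 of dimension $k$ is open. So $g(\mathcal U)$ contains a neighborhood of $x$ in $\mathbb P^k(\mathbb C)$. The image under $f$ of the set of nonnormal points of $X$ is a proper Zariski closed subset of $\mathbb P^k$, and it does not contain a nonempty open subset of $\mathbb P^k(\mathbb R)$. Hence there is $p'\in\mathcal U$ such that $x'=g(p')$ is real and lies outside this subset. So $\nu^{-1}(\nu(p'))=\{p'\}$. Since $\overline{p'}\notin\mathcal U$, we have $\overline{p'}\ne p'$. If $\nu(p')$ were real, then $\nu(\overline{p'})=\overline{\nu(p')}=\nu(p')$ and $\overline{p'}=p'$, a contradiction. So $\nu(p')$ is a nonreal point of $X$ over the real point $x'$, contradicting hyperbolicity. Hence (i) holds, and $X$ is good by Theorem \ref{thm:cover}.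
\end{proof}

\begin{thebibliography}{9}
\bibitem{KS} Mario Kummer, Eli Shamovich, \emph{Real Fibered Morphisms and Ulrich Sheaves}, arXiv:1507.06760 (2015).
\end{thebibliography}

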